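\title{Partially hyperbolic diffeomorphisms of tori outside the center-fibered components}

\begin{abstract}
Let $A$ be a hyperbolic automorphism of $\mathbb{T}^d$ with a partially hyperbolic splitting $E^{ss}_A\oplus E^c_A\oplus E^{uu}_A$. Fisher, Potrie and Sambarino asked whether every partially hyperbolic diffeomorphism isotopic to $A$, with strong bundles of the same dimensions as those of $A$, lies in the connected component of a dynamically coherent and center-fibered one. We show that the answer is no: there are counterexamples for some $A$ in every dimension $d\ge 4$, the simplest on $\mathbb{T}^4=\mathbb{T}^2\times\mathbb{T}^2$. The obstruction is a property that is constant on connected components: the existence of a foliation transverse to the strong unstable bundle whose lifted leaves are uniformly bounded in the direction of $E^{uu}_A$. The examples are skew products in which the strong unstable direction makes a U-turn, and their center-stable bundle is tangent to no foliation. In dimension two the answer is yes.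
\end{abstract}

\section{Introduction}\label{sec:intro}

A diffeomorphism $f$ of $\mathbb{T}^d=\mathbb{R}^d/\mathbb{Z}^d$ that is isotopic to a hyperbolic automorphism $A$ resembles $A$ from far away: its lifts to $\mathbb{R}^d$ differ from $A$ by a bounded amount. If $f$ is also partially hyperbolic, with bundles of the same dimensions as an invariant splitting of $A$, then it resembles $A$ infinitesimally as well. This paper is about whether the two resemblances have to be compatible, at least after a deformation of $f$ among partially hyperbolic maps.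

\subsection{The question}

Diffeomorphisms are of class $C^1$. For a linear map $L$ let $m(L)=\min_{|w|=1}|Lw|$ be its conorm. Let $f$ be a diffeomorphism of $\mathbb{T}^d$ and let $E,F$ be continuous $Df$-invariant subbundles of $T\mathbb{T}^d$. We say that $E$ is \emph{uniformly contracted}, that $F$ is \emph{uniformly expanded}, and that $E$ is \emph{dominated} by $F$ (written $E\prec F$) if there are $C>0$ and $\nu<1$ such that, respectively,
\[
\|Df^n|_{E_z}\|\le C\nu^n,\qquad m(Df^n|_{F_z})\ge C^{-1}\nu^{-n},\qquad \|Df^n|_{E_z}\|\le C\nu^n\, m(Df^n|_{F_z})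
\]
for all $z\in\mathbb{T}^d$ and $n\ge0$. Conditions that involve a zero-dimensional bundle are empty. The map $f$ is \emph{partially hyperbolic} if there is a continuous invariant splitting $T\mathbb{T}^d=E^{ss}_f\oplus E^c_f\oplus E^{uu}_f$ with $E^{ss}_f$ uniformly contracted, $E^{uu}_f$ uniformly expanded, and $E^{ss}_f\prec E^c_f\prec E^{uu}_f$. We write $E^{cs}_f=E^{ss}_f\oplus E^c_f$ and $E^{cu}_f=E^c_f\oplus E^{uu}_f$.

Let $A\in GL(d,\mathbb{Z})$ be hyperbolic (no eigenvalue has modulus one), with stable and unstable subspaces $E^s_A$ and $E^u_A$. Suppose that $E^s_A=E^{ss}_A\oplus E^{ws}_A$ and $E^u_A=E^{wu}_A\oplus E^{uu}_A$ are $A$-invariant decompositions such that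
\[
\mathbb{R}^d=E^{ss}_A\oplus E^c_A\oplus E^{uu}_A,\qquad E^c_A=E^{ws}_A\oplus E^{wu}_A,
\]
is a partially hyperbolic splitting for the automorphism of $\mathbb{T}^d$ induced by $A$. Put $s=\dim E^{ss}_A$ and $u=\dim E^{uu}_A$, and assume $s+u\ge1$ and $\dim E^c_A\ge1$; one of $s,u$ may be zero. Such a pair $(s,u)$ is called \emph{admissible} for $A$. Let $\mathsf{PH}_A(\mathbb{T}^d)=\mathsf{PH}_{A,s,u}(\mathbb{T}^d)$ be the space, with the $C^1$ topology, of partially hyperbolic diffeomorphisms $f$ that are isotopic to $A$ and satisfy $\dim E^{ss}_f=s$ and $\dim E^{uu}_f=u$.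

A lift $\tilde f$ of $f\in\mathsf{PH}_A(\mathbb{T}^d)$ to $\mathbb{R}^d$ satisfies $\tilde f(x+\gamma)=\tilde f(x)+A\gamma$ for $\gamma\in\mathbb{Z}^d$. By a theorem of Franks, recalled in Section~\ref{sec:semiconj}, there is a continuous surjection $H_f\colon\mathbb{R}^d\to\mathbb{R}^d$ at bounded distance from the identity such that
\begin{equation}\label{eq:franks}
A\circ H_f=H_f\circ\tilde f,\qquad H_f(x+\gamma)=H_f(x)+\gamma\quad(\gamma\in\mathbb{Z}^d).
\end{equation}
The map $f$ is \emph{dynamically coherent} if there are $f$-invariant foliations $\mathcal{W}^{cs}_f$ and $\mathcal{W}^{cu}_f$ tangent to $E^{cs}_f$ and $E^{cu}_f$. The connected components of the intersections of their leaves then form an invariant foliation $\mathcal{W}^c_f$ tangent to $E^c_f$. A tilde denotes the lift of a foliation to $\mathbb{R}^d$. A dynamically coherent $f\in\mathsf{PH}_A(\mathbb{T}^d)$ is \emph{center-fibered} if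
\[
H_f^{-1}\bigl(E^c_A+H_f(x)\bigr)=\widetilde{\mathcal{W}}^c_f(x)\qquad\text{for every }x\in\mathbb{R}^d .
\]
This says that $H_f$ induces a bijection from the center leaves of $\tilde f$ onto the affine subspaces parallel to $E^c_A$; in particular $H_f$ can identify two points only if they lie on one center leaf. The infinitesimal center of $f$ is thus matched with the large-scale center of $A$. The map $A$ is center-fibered, with $H_A=\mathrm{id}$, and so is $gAg^{-1}$ for every diffeomorphism $g$ isotopic to the identity: if $\tilde g$ is a lift that commutes with integer translations, then $H=\tilde g^{-1}$ satisfies \eqref{eq:franks} for the lift $\tilde gA\tilde g^{-1}$, whose center leaves are the sets $\tilde g(E^c_A+y)$.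

Let $\mathsf{PH}^0_A(\mathbb{T}^d)$ be the union of those connected components of $\mathsf{PH}_A(\mathbb{T}^d)$ that contain a dynamically coherent and center-fibered diffeomorphism. The following question comes from \cite{FPS}; it is asked for every $d$, every $A$ and every admissible $(s,u)$.

\begin{quote}
\textbf{Question.} Is every element of $\mathsf{PH}_A(\mathbb{T}^d)$ in the connected component of a dynamically coherent and center-fibered one? That is, does $\mathsf{PH}^0_A(\mathbb{T}^d)=\mathsf{PH}_A(\mathbb{T}^d)$ hold?
\end{quote}

One could well guess that the answer is yes. Every orbit of $\tilde f$ stays at bounded distance from an orbit of $A$, so the rates at which orbits of $\tilde f$ separate at large scale are those of $A$, and one expects the most expanded direction of $f$ to follow the most expanded direction of $A$. The question also allows $f$ to be deformed before it is compared with $A$. And in the smallest case, $d=2$, no deformation is needed at all (Theorem~\ref{thm:C}).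

\subsection{Results}

The answer is nevertheless negative. A subspace $V\subset\mathbb{R}^d$ is \emph{rational} if it is spanned by $V\cap\mathbb{Z}^d$.

\begin{theorem}\label{thm:A}
Let $A\in GL(d,\mathbb{Z})$ be hyperbolic and let $(s,u)$ be admissible for $A$, with $u\ge1$. Suppose that
\begin{enumerate}
\item[(1)] there is a rational $A$-invariant subspace $V\ne\mathbb{R}^d$ with $E^{ss}_A\oplus E^{uu}_A\subset V$ that has an $A$-invariant complement $W$ (not necessarily rational);
\item[(2)] $A|_{E^{uu}_A}$ has exactly one eigenvalue $\lambda$ of smallest modulus, and $\lambda$ is real and simple (this is automatic if $u=1$).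
\end{enumerate}
Then there is $f\in\mathsf{PH}_A(\mathbb{T}^d)\setminus\mathsf{PH}^0_A(\mathbb{T}^d)$: no element of the connected component of $f$ is dynamically coherent and center-fibered. Moreover, no foliation is tangent to $E^{ss}_f\oplus E^c_f$.
\end{theorem}

By passing to inverses (Lemma~\ref{lem:inversion}), the same holds with the roles of $E^{ss}$ and $E^{uu}$ exchanged. The simplest instance is on $\mathbb{T}^4$. Let
\begin{equation}\label{eq:T4}
A_0=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad\lambda_0=\frac{3+\sqrt5}{2},\qquad A=A_0\oplus A_0^2,\qquad u=1,\quad s=0\ \text{ or }\ s=1 .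
\end{equation}
The eigenvalues of $A$ are $\lambda_0^{-2}<\lambda_0^{-1}<1<\lambda_0<\lambda_0^2$, and (1) and (2) hold with $V=0\times\mathbb{R}^2$, $W=\mathbb{R}^2\times0$ and $\lambda=\lambda_0^2$.

\begin{corollary}\label{cor:B}
If $s,u\ge1$ and $s+u\le d-2$, or if one of $s,u$ is $0$ and the other lies in $[1,d-3]$, then there is a hyperbolic $A\in GL(d,\mathbb{Z})$ for which $(s,u)$ is admissible and $\mathsf{PH}^0_A(\mathbb{T}^d)\ne\mathsf{PH}_A(\mathbb{T}^d)$. In particular, equality fails for some $A$ and some $(s,u)$ in every dimension $d\ge4$.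
\end{corollary}

\begin{theorem}\label{thm:C}
If $d=2$, then $\mathsf{PH}^0_A(\mathbb{T}^2)=\mathsf{PH}_A(\mathbb{T}^2)$ for all $A$ and all admissible $(s,u)$.
\end{theorem}

We do not settle the remaining triples $(d,s,u)$, for example $d=3$, or $\dim E^c_A=1$ with $d\ge3$; nor do we treat all $A$ for the triples of Corollary~\ref{cor:B}.

\subsection{Outline}

To exclude a map from $\mathsf{PH}^0_A(\mathbb{T}^d)$ one has to say something about its whole connected component. Section~\ref{sec:horizontal} provides a property that is constant on components and holds for center-fibered maps: the existence of a foliation transverse to $E^{uu}_f$ whose lifted leaves do not travel far in the direction of $E^{uu}_A$. It remains to build one map without this property. The mechanism is two-dimensional and explicit; Section~\ref{sec:model} describes it on a strip, where the strong direction turns from vertical to horizontal and back, so that curves transverse to it are pushed down along the strip forever. Section~\ref{sec:construction} places the strip inside a skew product on $\mathbb{T}^d$,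 and Section~\ref{sec:trap} proves Theorem~\ref{thm:A}. Corollary~\ref{cor:B} is proved in Section~\ref{sec:cor}. Section~\ref{sec:dim2} depends only on Section~\ref{sec:prelim}; it shows that on $\mathbb{T}^2$ plane topology forbids the turn, and deduces Theorem~\ref{thm:C}.

\section{Conventions and standard facts}\label{sec:prelim}

We identify all tangent spaces of $\mathbb{T}^d$ and $\mathbb{R}^d$ with $\mathbb{R}^d$, and we use the same name for a bundle on $\mathbb{T}^d$ and for its lift. The definitions above do not depend on the choice of an inner product on $\mathbb{R}^d$.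

\subsection{Dominated splittings}\label{sec:dom}

The projections of a continuous splitting over a compact space are bounded, so $\|Df^n|_{E\oplus E'}\|$ is at most a constant times the larger of the norms on $E$ and $E'$. For a partially hyperbolic $f$ we have $E^{ss}_f\prec E^{uu}_f$ and $E^c_f\prec E^{uu}_f$, hence $E^{cs}_f\prec E^{uu}_f$; in the same way $E^{ss}_f\prec E^{cu}_f$. We use the following textbook fact.

\begin{itemize}
\item[(D)] A diffeomorphism has at most one dominated splitting $E\prec F$ of $T\mathbb{T}^d$ with given dimensions, and this splitting depends continuously, in the uniform topology, on the diffeomorphism in the $C^1$ topology.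
\end{itemize}
Thus $f\in\mathsf{PH}_A(\mathbb{T}^d)$ determines $E^{cs}_f$, $E^{uu}_f$, $E^{ss}_f$, $E^{cu}_f$ and $E^c_f=E^{cs}_f\cap E^{cu}_f$.

For a linear map, $\|A^n|_E\|^{1/n}$ and $m(A^n|_E)^{1/n}$ converge to the largest and the smallest modulus of an eigenvalue of $A|_E$. Domination for $A$ therefore means that the moduli of the eigenvalues on $E^{ss}_A$, $E^c_A$, $E^{uu}_A$ are strictly separated, in this order. Each of the three subspaces is then a sum of full generalized eigenspaces of $A$.

\subsection{Foliations}\label{sec:fol}

A \emph{foliation} $\mathcal{F}$ is a continuous foliation with $C^1$ leaves whose tangent spaces form a continuous plane field $T\mathcal{F}$. On $\mathbb{T}^d$ and on its covers plaques have uniform size, so the leaves are complete in the induced Riemannian metric: a path of finite length in a leaf, defined on a half-open interval, has a limit in that leaf. We write $\widetilde{\mathcal{F}}_\rho(p)$ for the ball of radius $\rho$ around $p$ in the leaf of $p$. The image of a foliation under a diffeomorphism is a foliation.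

If $f$ is partially hyperbolic, the bundles $E^{ss}_f$ and $E^{uu}_f$ are tangent to $f$-invariant foliations $\mathcal{W}^{ss}_f$ and $\mathcal{W}^{uu}_f$ (the strong stable manifold theorem). Lengths of curves in their leaves are contracted exponentially by $f^n$ and by $f^{-n}$, respectively.

\begin{lemma}[Local product structure]\label{lem:product}
Let $\mathcal{F},\mathcal{G}$ be foliations of $\mathbb{T}^d$ with $T\mathcal{F}\oplus T\mathcal{G}=T\mathbb{T}^d$. There are $\rho,\delta_0,C_1>0$ such that, for $p,q\in\mathbb{R}^d$ with $|p-q|\le\delta_0$, the discs $\widetilde{\mathcal{F}}_\rho(p)$ and $\widetilde{\mathcal{G}}_\rho(q)$ meet in exactly one point, and its leaf distances to $p$ and to $q$ are at most $C_1|p-q|$.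
\end{lemma}

\begin{proof}
Use the coordinates $\mathbb{R}^d=p+(T_p\mathcal{F}\oplus T_p\mathcal{G})$. The plane fields are uniformly continuous and the leaves are complete. So for small $\rho$, independent of $p$, the disc $\widetilde{\mathcal{F}}_\rho(p)$ is part of the graph of a $\frac12$-Lipschitz map $\alpha$ from a ball of $T_p\mathcal{F}$ to $T_p\mathcal{G}$, and it contains the part of the graph over a ball of radius comparable to $\rho$. For $q$ close to $p$ the same holds for $\widetilde{\mathcal{G}}_\rho(q)$, with a $\frac12$-Lipschitz map $\beta$ from a ball of $T_p\mathcal{G}$ to $T_p\mathcal{F}$. Intersection points correspond to fixed points of $\beta\circ\alpha$. This map contracts distances by $\frac14$ and moves the origin by at most a constant times $|p-q|$, so it has exactly one fixed point, at distance at most a constant times $|p-q|$ from the origin.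
\end{proof}

\subsection{The semiconjugacy}\label{sec:semiconj}

Let $P=\tilde f-A$, a continuous $\mathbb{Z}^d$-periodic map, with components $P^s,P^u$ in $E^s_A\oplus E^u_A$. For $H=\mathrm{id}+\Delta$ the equation $AH=H\tilde f$ reads $A\Delta-\Delta\circ\tilde f=P$, and it is solved by the uniformly convergent series
\[
\Delta^u=\sum_{n\ge0}A^{-n-1}P^u\circ\tilde f^{\,n},\qquad \Delta^s=-\sum_{n\ge1}A^{n-1}P^s\circ\tilde f^{\,-n},
\]
whose terms are periodic. The map induced by $H$ on $\mathbb{T}^d$ is homotopic to the identity, hence onto. The bounded solution is unique, because the difference $D$ of two solutions satisfies $A^nD=D\circ\tilde f^{\,n}$ for all $n\in\mathbb{Z}$, and $0$ is the only bounded orbit of $A$. Replacing $\tilde f$ by $\tilde f+\gamma_0$ replaces $H_f$ by $H_f+(A-I)^{-1}\gamma_0$, so being center-fibered does not depend on the lift.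

The vector $A^n(H_f(x)-H_f(y))=H_f(\tilde f^{\,n}x)-H_f(\tilde f^{\,n}y)$ differs from $\tilde f^{\,n}x-\tilde f^{\,n}y$ by at most $2\sup|H_f-\mathrm{id}|$. Hence
\begin{equation}\label{eq:shadow}
H_f(x)-H_f(y)\in E^s_A\quad\Longleftrightarrow\quad\sup_{n\ge0}|\tilde f^{\,n}x-\tilde f^{\,n}y|<\infty .
\end{equation}

\begin{lemma}[Inversion]\label{lem:inversion}
The map $f\mapsto f^{-1}$ is a homeomorphism $\mathsf{PH}_{A,s,u}(\mathbb{T}^d)\to\mathsf{PH}_{A^{-1},u,s}(\mathbb{T}^d)$ that sends $\mathsf{PH}^0_A(\mathbb{T}^d)$ onto $\mathsf{PH}^0_{A^{-1}}(\mathbb{T}^d)$.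
\end{lemma}

\begin{proof}
Inversion is continuous in the $C^1$ topology. It exchanges $E^{ss}$ with $E^{uu}$ and $\mathcal{W}^{cs}$ with $\mathcal{W}^{cu}$, so it preserves dynamical coherence and the center foliation. Since $A^{-1}H_f=H_f\tilde f^{-1}$ and $E^c_{A^{-1}}=E^c_A$, it preserves being center-fibered.
\end{proof}

\section{Horizontal foliations}\label{sec:horizontal}

In this section $u\ge1$. Let $\Pi^{uu}\colon\mathbb{R}^d\to E^{uu}_A$ be the projection along $E^{cs}_A$; it commutes with $A$. We think of $E^{uu}_A$ as the vertical direction and of $\Pi^{uu}$ as the height.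

We look for a property of $f$ that is both open and closed in $\mathsf{PH}_A(\mathbb{T}^d)$ and that follows from being center-fibered. Being tangent to $E^{cs}_f$ is a rigid condition on a foliation, and it is lost when $f$ is perturbed and the foliation is kept. Being transverse to $E^{uu}_f$ survives perturbation. We therefore keep only transversality, together with the large-scale shape of the leaves.

\begin{definition}\label{def:horizontal}
A foliation $\mathcal{F}$ of $\mathbb{T}^d$ is \emph{horizontal} for $f\in\mathsf{PH}_A(\mathbb{T}^d)$ if $T\mathcal{F}\oplus E^{uu}_f=T\mathbb{T}^d$ and there is $R$ such that $\operatorname{diam}\Pi^{uu}(L)\le R$ for every leaf $L$ of $\widetilde{\mathcal{F}}$.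
\end{definition}

The linear foliation parallel to $E^{cs}_A$ is horizontal for $A$, with $R=0$. A foliation that is horizontal for $g$ is horizontal for all maps near $g$, but the size of the neighborhood depends on the angle between $T\mathcal{F}$ and $E^{uu}_g$, which could degenerate as $g$ approaches a limit. The dynamics removes this difficulty: pulling $\mathcal{F}$ back restores the angle and costs only a larger $R$.

\begin{lemma}\label{lem:pullback}
Let $\mathcal{F}$ be horizontal for $g\in\mathsf{PH}_A(\mathbb{T}^d)$. Then $g^{-n}\mathcal{F}$ is horizontal for $g$ for every $n\ge0$. Given $\eta>0$, for all large $n$ every vector $w=w_{cs}+w_{uu}\in T(g^{-n}\mathcal{F})$, decomposed along $E^{cs}_g\oplus E^{uu}_g$, satisfies $|w_{uu}|\le\eta|w_{cs}|$.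
\end{lemma}

\begin{proof}
Transversality of $g^{-n}\mathcal{F}$ to $E^{uu}_g$ follows from the invariance of $E^{uu}_g$. For fixed $n$ the map $\tilde g^{-n}-A^{-n}$ is $\mathbb{Z}^d$-periodic, hence bounded by some $c_n$, and so $\operatorname{diam}\Pi^{uu}(\tilde g^{-n}L)\le\|A^{-n}\|R+2\|\Pi^{uu}\|c_n$ for every leaf $L$ of $\widetilde{\mathcal{F}}$.

By compactness and transversality there is $a_0$ with $|w_{uu}|\le a_0|w_{cs}|$ for all $w\in T\mathcal{F}$. If $w\in T_z\mathcal{F}$ is nonzero and $z'=g^{-n}z$, then
\[
\frac{|Dg^{-n}w_{uu}|}{|Dg^{-n}w_{cs}|}\le a_0\,\frac{\|Dg^{-n}|_{E^{uu}_g(z)}\|}{m(Dg^{-n}|_{E^{cs}_g(z)})}=a_0\,\frac{\|Dg^{n}|_{E^{cs}_g(z')}\|}{m(Dg^{n}|_{E^{uu}_g(z')})},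
\]
which tends to $0$ uniformly because $E^{cs}_g\prec E^{uu}_g$.
\end{proof}

\begin{proposition}\label{prop:constant}
If one element of a connected component of $\mathsf{PH}_A(\mathbb{T}^d)$ has a horizontal foliation, then every element of that component has one.
\end{proposition}

\begin{proof}
Fix any $f\in\mathsf{PH}_A(\mathbb{T}^d)$, and for $c>0$ let $\mathcal{C}_c$ be the cone field of vectors $w_{cs}+w_{uu}\in E^{cs}_f\oplus E^{uu}_f$ with $|w_{uu}|\le c|w_{cs}|$. By (D) there is a neighborhood $\mathcal{U}$ of $f$ in $\mathsf{PH}_A(\mathbb{T}^d)$ such that $E^{cs}_g\subset\mathcal{C}_{1/2}$ and $E^{uu}_g\cap\mathcal{C}_1=0$ for all $g\in\mathcal{U}$. The neighborhood depends on $f$ only. Let $g,g'\in\mathcal{U}$ and let $\mathcal{F}$ be horizontal for $g$. By Lemma~\ref{lem:pullback}, $T(g^{-n}\mathcal{F})$ converges uniformly to $E^{cs}_g$, so it lies in $\mathcal{C}_1$ for large $n$. It then meets $E^{uu}_{g'}$ only in $0$ and has the complementary dimension, so $g^{-n}\mathcal{F}$ is horizontal for $g'$. Thus either all elements of $\mathcal{U}$ have a horizontal foliation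 or none has. The set of maps with a horizontal foliation is open and closed.
\end{proof}

\begin{proposition}\label{prop:fibered}
If $g\in\mathsf{PH}_A(\mathbb{T}^d)$ is dynamically coherent and center-fibered, then $\mathcal{W}^{cs}_g$ is horizontal for $g$. Consequently every element of $\mathsf{PH}^0_A(\mathbb{T}^d)$ has a horizontal foliation.
\end{proposition}

\begin{proof}
We show that $\Pi^{uu}\circ H_g$ is constant on each leaf $L$ of $\widetilde{\mathcal{W}}^{cs}_g$. This gives $\operatorname{diam}\Pi^{uu}(L)\le2\|\Pi^{uu}\|\sup|H_g-\mathrm{id}|$, and the second assertion follows from Proposition~\ref{prop:constant}. The function $\Pi^{uu}\circ H_g$ is constant on strong stable leaves, by \eqref{eq:shadow} and $E^s_A\subset E^{cs}_A$. It is constant on center leaves, because $H_g(y)-H_g(x)\in E^c_A$ for $y\in\widetilde{\mathcal{W}}^c_g(x)$; this inclusion is all that we use of the hypothesis that $g$ is center-fibered. It remains to see that nearby points of $L$ are joined by a strong stable piece and a center piece. Center leaves are contained in center-stable leaves by definition.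 For strong stable leaves this needs an argument.

\emph{Step 1: if $y\in\widetilde{\mathcal{W}}^{ss}_g(x)$ is at small leaf distance from $x$, then $y\in\widetilde{\mathcal{W}}^{cs}_{g,\rho}(x)$.} Take $\rho,\delta_0,C_1$ from Lemma~\ref{lem:product} for the pair $\mathcal{W}^{cs}_g,\mathcal{W}^{uu}_g$, and $\delta_1\le\delta_0$ with $C_1\delta_1\sup\|Dg\|<\rho$. If the leaf distance from $x$ to $y$ is small, uniformly in $x$, then $|\tilde g^nx-\tilde g^ny|\le\delta_1$ for all $n\ge0$. Let $z_n$ be the point of $\widetilde{\mathcal{W}}^{cs}_{g,\rho}(\tilde g^nx)\cap\widetilde{\mathcal{W}}^{uu}_{g,\rho}(\tilde g^ny)$. Both foliations are invariant and $z_n$ is at leaf distance at most $C_1\delta_1$ from the two centers, so $\tilde g(z_n)$ lies in $\widetilde{\mathcal{W}}^{cs}_{g,\rho}(\tilde g^{n+1}x)\cap\widetilde{\mathcal{W}}^{uu}_{g,\rho}(\tilde g^{n+1}y)$. By uniqueness $\tilde g(z_n)=z_{n+1}$. Hence $z_0=\tilde g^{-n}z_n$, and the distance from $z_0$ to $y$ along the strong unstable leaf is at most $C\nu^nC_1\delta_1$ for every $n$, with $\nu<1$. So $y=z_0$.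

\emph{Step 2.} Let $x\in L$ and let $y\in L$ be close to $x$ in $L$. By Step 1 a disc $D^{ss}\ni y$ of uniform size in $\widetilde{\mathcal{W}}^{ss}_g(y)$ lies in a small disc of $L$, and so does a disc $D^c\ni x$ of uniform size in $\widetilde{\mathcal{W}}^c_g(x)$. Project the disc of $L$ to $E^{cs}_g(x)=E^{ss}_g(x)\oplus E^c_g(x)$ along $E^{uu}_g(x)$; this is a $C^1$ chart of $L$. In it $D^{ss}$ and $D^c$ are graphs with small Lipschitz constants over balls of $E^{ss}_g(x)$ and $E^c_g(x)$, and they meet when $y$ is close to $x$, by the fixed point argument of Lemma~\ref{lem:product}. So $\Pi^{uu}H_g(y)=\Pi^{uu}H_g(x)$. The function $\Pi^{uu}\circ H_g$ is locally constant on the connected leaf $L$, hence constant.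
\end{proof}

To prove the first assertion of Theorem~\ref{thm:A} it is now enough to construct one $f\in\mathsf{PH}_A(\mathbb{T}^d)$ that has no horizontal foliation.

\section{A U-turn in a strip}\label{sec:model}

A foliation that is almost tangent to $E^{cs}_f$ will be forced to have unbounded height if, in some region of $\mathbb{R}^d$ that is invariant under vertical translations, $E^{cs}_f$ contains a vertical direction and the leaves cannot leave the region. This section builds such a configuration on a strip $[-a,a]\times\mathbb{R}$, with coordinates $(\xi,t)$. The vertical direction is expanded by a factor $\Lambda>1$, as the eigenvector of $\lambda$ is by $A$. On the boundary of the strip it is the strong direction. On the middle line $\xi=0$ it is beaten by a stronger horizontal expansion and becomes the weak direction.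

\subsection{The horizontal map}

Fix $1<\Lambda<\mu$, $a>0$ and $\delta>0$ with $\mu\delta<a/2$, and put
\[
\kappa=\frac{\log\Lambda}{\log\mu}\in(0,1),\qquad\text{so that }\mu^\kappa=\Lambda .
\]
Let $X$ be a smooth odd function on $\mathbb{R}$ with $X>0$ on $(0,a)$, $X=0$ on $[a,\infty)$ and $X(\xi)=(\log\mu)\,\xi$ for $|\xi|\le\mu\delta$. Let $p$ be the time-one map of the flow of $X\partial_\xi$. Then $p$ is an odd diffeomorphism of $\mathbb{R}$,
\begin{equation}\label{eq:p}
p(\xi)=\mu\xi\ \ (|\xi|\le\delta),\qquad \xi<p(\xi)<a\ \ (0<\xi<a),\qquad p(\xi)=\xi\ \ (|\xi|\ge a),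
\end{equation}
and $p'(\pm a)=1$. For $0<|\xi|<a$ we have $p^{-n}(\xi)\to0$ and $|p^n(\xi)|\to a$. As the flow preserves its vector field, $X\circ p=p'X$.

The first candidate is the product map $(\xi,t)\mapsto(p(\xi),\Lambda t)$. Its derivative is $\operatorname{diag}(1,\Lambda)$ over $\xi=\pm a$ and $\operatorname{diag}(\mu,\Lambda)$ over $\xi=0$, so a weak line field $K_\xi$ would have to be horizontal at $\pm a$ and vertical at $0$. No continuous invariant field does this. If $K_a$ is horizontal, then $K_\xi$ has a bounded slope $\sigma(\xi)$ near $a$, and invariance gives $\sigma(p^n\xi)=\Lambda^n\sigma(\xi)/(p^n)'(\xi)=\Lambda^n\sigma(\xi)X(\xi)/X(p^n\xi)$, which is unbounded unless $\sigma(\xi)=0$. So $K$ is horizontal near $a$, by invariance on all of $(0,a]$, and by continuity at $0$.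

\subsection{The coupling term}

The remedy is to conjugate the product map by a vertical shear $(\xi,t)\mapsto(\xi,t+b(\xi))$ that tilts the horizontal lines until they are vertical at $\xi=0$. The function $b$ must have infinite slope at $0$, and yet the conjugated map must be smooth. It has the form $(p(\xi),\Lambda t+b(p(\xi))-\Lambda b(\xi))$, so it suffices that $b\circ p=\Lambda b$ near $0$, and this is what the exponent $\kappa$ achieves.

Let $b\colon\mathbb{R}\to\mathbb{R}$ be even, smooth away from $0$, equal to $|\xi|^\kappa$ for $|\xi|\le\mu\delta$, and equal to $0$ on a neighborhood of $\{|\xi|\ge a\}$. Put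
\[
v_0=b\circ p-\Lambda b .
\]
For $|\xi|\le\delta$ we have $b(p(\xi))=\mu^\kappa|\xi|^\kappa=\Lambda b(\xi)$, so $v_0=0$ there, and $v_0$ is smooth on $\mathbb{R}$. Since $|p(\xi)|\ge|\xi|$, it vanishes on a neighborhood of $\{|\xi|\ge a\}$. The model map and its derivative are
\begin{equation}\label{eq:model}
F_0(\xi,t)=\bigl(p(\xi),\ \Lambda t+v_0(\xi)\bigr),\qquad M_\xi=\begin{pmatrix}p'(\xi)&0\\ v_0'(\xi)&\Lambda\end{pmatrix}.
\end{equation}
The map $F_0$ sends the graph $t=b(\xi)+c$ to the graph $t=b(\xi)+\Lambda c$; these curves give the weak direction. For the strong direction we need a second invariant family, horizontal at $0$ and vertical at $\pm a$. If $B\circ p=\Lambda B$, then $F_0$ sends $t=b-B+c$ to $t=b-B+\Lambda c$, and we choose the $B$ that cancels $b$ near $0$. For $0<|\xi|<a$ let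
\[
B(\xi)=\Lambda^n\,|p^{-n}(\xi)|^\kappa\qquad\text{for large }n .
\]
This does not depend on $n$, since $p^{-1}(\xi)=\xi/\mu$ for $|\xi|\le\mu\delta$ and $\Lambda|\xi/\mu|^\kappa=|\xi|^\kappa$. The function $B$ is positive and smooth on $0<|\xi|<a$, it equals $b$ for $0<|\xi|\le\mu\delta$, and $B\circ p=\Lambda B$. Moreover
\begin{equation}\label{eq:B}
XB'=(\log\Lambda)\,B .
\end{equation}
Indeed, for $0<|\xi|\le\mu\delta$ both sides equal $\kappa(\log\mu)|\xi|^\kappa$, and both sides are multiplied by $\Lambda$ under composition with $p$, because $(XB')\circ p=X\cdot(B\circ p)'=\Lambda XB'$. By \eqref{eq:B}, $B'(\xi)$ is nonzero and has the sign of $\xi$; and $|B'|\to\infty$ as $|\xi|\to a$, since $B$ increases with $|\xi|$ and $X\to0$.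

Define lines in $\mathbb{R}^2$, for $\xi\in[-a,a]$, by
\begin{align*}
K_\xi&=\mathbb{R}\,(1,b'(\xi))\quad(0<|\xi|\le a), & K_0&=\mathbb{R}\,(0,1),\\
\ell_\xi&=\mathbb{R}\,(1,b'(\xi)-B'(\xi))\quad(0<|\xi|<a), & \ell_0&=\mathbb{R}\,(1,0),\qquad\ell_{\pm a}=\mathbb{R}\,(0,1).
\end{align*}
Write $M^n_\xi=M_{p^{n-1}\xi}\cdots M_{p\xi}M_\xi$ and $\nu_0=\max(\Lambda/\mu,1/\Lambda)<1$.

\begin{lemma}\label{lem:model}
The lines $K_\xi$ and $\ell_\xi$ depend continuously on $\xi\in[-a,a]$, are transverse, and satisfy $M_\xi K_\xi=K_{p(\xi)}$ and $M_\xi\ell_\xi=\ell_{p(\xi)}$. We have $K_{\pm a}=\mathbb{R}(1,0)$, and $\ell_\xi=\mathbb{R}(1,0)$ for $|\xi|\le\mu\delta$. For every $\epsilon>0$ there is $C\ge1$ such that, for all $\xi\in[-a,a]$ and $n\ge0$,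
\begin{equation}\label{eq:rates}
C^{-1}e^{-\epsilon n}\le\|M^n_\xi|_{K_\xi}\|\le C(e^{\epsilon}\Lambda)^n,\qquad
\|M^n_\xi|_{\ell_\xi}\|\ge C^{-1}(e^{-\epsilon}\Lambda)^n,\qquad
\frac{\|M^n_\xi|_{K_\xi}\|}{\|M^n_\xi|_{\ell_\xi}\|}\le C(e^\epsilon\nu_0)^n .
\end{equation}
\end{lemma}

\begin{proof}
Differentiating $v_0+\Lambda b=b\circ p$ and $\Lambda B=B\circ p$ gives
\[
M_\xi(1,b')=p'\cdot(1,\,b'\circ p),\qquad M_\xi(1,b'-B')=p'\cdot(1,\,(b'-B')\circ p)
\]
where the left sides are defined. At $0$ and $\pm a$ we have $v_0'=0$, so $M_\xi$ is diagonal and preserves both axes. The field $K$ is continuous at $0$ because $|b'|\to\infty$ there, and $K_{\pm a}$ is horizontal because $b'=0$ near $\pm a$. The field $\ell$ is horizontal for $|\xi|\le\mu\delta$ because $B=b$ there, and it is continuous at $\pm a$ because $|B'|\to\infty$ while $b'=0$. For $0<|\xi|<a$ the slopes of $K_\xi$ and $\ell_\xi$ differ by $B'(\xi)\neq0$; at $0$ and $\pm a$ the two lines are the two axes.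

The functions $c_K(\xi)=\|M_\xi|_{K_\xi}\|$ and $c_\ell(\xi)=\|M_\xi|_{\ell_\xi}\|$ are continuous and positive on $[-a,a]$, and
\[
c_K(0)=\Lambda,\qquad c_\ell(0)=\mu,\qquad c_K(\pm a)=1,\qquad c_\ell(\pm a)=\Lambda .
\]
So there is an open neighborhood $J$ of $\{-a,0,a\}$ on which $e^{-\epsilon}\le c_K\le e^\epsilon\Lambda$, $c_\ell\ge e^{-\epsilon}\Lambda$ and $c_K/c_\ell\le e^\epsilon\nu_0$. On $[-a,a]\setminus J$ we have $|p(\xi)-\xi|\ge c>0$, and orbits of $p$ are monotone, so each orbit has at most $1+a/c$ points outside $J$. The norms in \eqref{eq:rates} are the products of $c_K$ and of $c_\ell$ along the orbit of $\xi$, and the factors from outside $J$ are absorbed in $C$.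
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\begin{scope}
\clip (-2.03,-2) rectangle (2.03,2);
\foreach \h in {-2.4,-1.6,-0.8,0,0.8,1.6}
 \foreach \e in {-1,1}
  \draw[thick] plot[domain=0:1.414,samples=40] ({\e*\x*\x},{\h+\x*pow(max(1-pow(\x,4)/3.24,0),2)});
\foreach \h in {-1.2,-0.4,0.4,1.2,2,3,4.4}
 \foreach \e in {-1,1}
  \draw[dashed] plot[domain=0:1.385,samples=50] ({\e*\x*\x},{\h+\x*(pow(max(1-pow(\x,4)/3.24,0),2)-1/(1-pow(\x,8)/16))});
\end{scope}
\draw[thick] (0,-2)--(0,2);
\draw[dashed] (-2,-2)--(-2,2) (2,-2)--(2,2);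
\node[below] at (-2,-2) {$\xi=-a$};
\node[below] at (0,-2) {$\xi=0$};
\node[below] at (2,-2) {$\xi=a$};
\end{tikzpicture}
\caption{The two invariant directions of the map $F_0$ of the strip $[-a,a]\times\mathbb{R}$ (schematic; the picture is invariant under vertical translations). Dashed: curves tangent to the strong direction $\ell$; they are horizontal in the middle and turn down along both sides. Solid: curves tangent to the weak direction $K$; they are horizontal at the sides and merge tangentially, going down, into the line $\xi=0$, which is itself tangent to $K$.}\label{fig:strip}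
\end{figure}

\subsection{Curves tangent to the two directions}

Figure~\ref{fig:strip} shows the integral curves. The curves $t=b(\xi)-B(\xi)+c$, extended by $t=c$ at $\xi=0$, are tangent to $\ell$. Since $B(p^n\xi)=\Lambda^nB(\xi)$ and $B$ increases with $|\xi|$, we have $B\to\infty$ at $\pm a$. Each of these curves comes up from $t=-\infty$ along one side of the strip, crosses the middle horizontally and goes down along the other side. This is the U-turn: the points over $\xi$ and $-\xi$ are at distance less than $2a$ in the plane and arbitrarily far apart along the curve.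

For $|\xi|<\delta$ the weak line is
\begin{equation}\label{eq:omega}
K_\xi=\mathbb{R}\,(\omega(\xi),1),\qquad\omega(\xi)=\tfrac1\kappa\operatorname{sgn}(\xi)\,|\xi|^{1-\kappa},
\end{equation}
since $\omega=1/b'$ for $\xi\neq0$ and $\omega(0)=0$. A curve tangent to $K$ is there a graph over the $t$-axis with $d\xi/dt=\omega(\xi)$. The function $\omega$ is continuous but not Lipschitz at $0$, and solutions merge.

\begin{lemma}\label{lem:ode}
Let $\xi\colon(-\infty,t_0]\to(-\delta,\delta)$ be a $C^1$ solution of $\xi'=\omega(\xi)$ with $\xi(t_0)=\xi_0>0$. Then $\xi(t)=\max(\xi_0^\kappa+t-t_0,\,0)^{1/\kappa}$ for all $t\le t_0$.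
\end{lemma}

\begin{proof}
Where $\xi\ne0$ we have $(|\xi|^\kappa)'=\kappa|\xi|^{\kappa-1}\operatorname{sgn}(\xi)\,\omega(\xi)=1$. So $\xi^\kappa=\xi_0^\kappa+t-t_0$ as long as $\xi>0$, and $\xi$ first vanishes, for decreasing $t$, at $t_*=t_0-\xi_0^\kappa$. If $\xi(t_1)\ne0$ for some $t_1<t_*$, then $|\xi|$ increases from $t_1$ on and cannot vanish at $t_*$.
\end{proof}

Two features of this picture carry the proof of Theorem~\ref{thm:A}. First, the curves tangent to $K$ through $(\xi_0,0)$ and $(\xi_0,1)$ are different but coincide for $t\ll0$, which leaves of a foliation cannot do. Second, $\omega(\delta/2)>0>\omega(-\delta/2)$, so a descending curve that is only approximately tangent to $K$ still cannot leave $|\xi|\le\delta/2$, and its height $t$ is unbounded below.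

\section{The skew product}\label{sec:construction}

Assume the hypotheses of Theorem~\ref{thm:A} and put $\Lambda=|\lambda|>1$. Hypothesis (1) makes $\mathbb{T}^d$ a bundle over a torus $W/\Gamma$, with $A$ acting fiberwise. The vertical coordinate $t$ of the model will be the coordinate along the eigenvector of $\lambda$ in the fiber, and $\xi$ will be a coordinate in the base. Exactly one base direction must be exchanged with the vertical one, since $\dim E^{uu}_f=u$ is prescribed. So $\xi=0$ has to be an invariant hypersurface of the base, with $\xi$ the normal coordinate. We take a small sphere. The linear map on the base preserves no sphere, so we first deform it near a periodic orbit to an isometry, and then insert $p$ in the radial variable.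

\subsection{Linear algebra}\label{sec:linear}

The eigenvalues of $A|_W$ are those of $A$ on $\mathbb{R}^d/V$, and $V$ contains the full generalized eigenspaces that make up $E^{ss}_A$ and $E^{uu}_A$. So all eigenvalues of $A_1:=A|_W$ are center eigenvalues, and $W\subset E^c_A$. The invariant subspace $V$ is the sum of its intersections with the three spectral subspaces: $V=E^{ss}_A\oplus E^2\oplus E^{uu}_A$ with $E^2=V\cap E^c_A$. Counting dimensions, $E^c_A=W\oplus E^2$. By (2), $E^{uu}_A=F'\oplus\mathbb{R}e$, where $Ae=\lambda e$, $F'$ is invariant, and all eigenvalues of $A|_{F'}$ have modulus greater than $\Lambda$.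

Choose $0<\sigma_-<1<\sigma_+<\Lambda<\lambda'$ such that the moduli of the eigenvalues of $A$ are less than $\sigma_-$ on $E^{ss}_A$, lie in $(\sigma_-,\sigma_+)$ on $E^c_A$, and are greater than $\lambda'$ on $F'$; this is possible by Section~\ref{sec:dom}. A linear map whose eigenvalues have moduli in an open interval has all singular values in that interval for a suitable inner product: take a real Jordan basis with small off-diagonal entries as orthonormal. So there is an inner product on $\mathbb{R}^d$ for which
\[
\mathbb{R}^d=W\oplus E^{ss}_A\oplus E^2\oplus F'\oplus\mathbb{R}e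
\]
is an orthogonal sum, $|e|=1$, and
\begin{equation}\label{eq:adapted}
\|A|_{E^{ss}_A}\|<\sigma_-,\qquad m(A|_{F'})>\lambda',\qquad A_1\text{ and }A|_{E^2}\text{ have singular values in }(\sigma_-,\sigma_+).
\end{equation}

Let $\pi\colon\mathbb{R}^d\to W$ be the projection along $V$; then $\pi A=A_1\pi$. Since $V$ is rational, a basis of $V\cap\mathbb{Z}^d$ is a basis of $V$ and extends to a basis of $\mathbb{Z}^d$, and $\pi$ maps the added vectors to a basis of $W$. So $\Gamma=\pi(\mathbb{Z}^d)$ is a lattice in $W$, with $A_1\Gamma=\Gamma$ and $\det A_1=\pm1$. This is the only use of rationality, and it is needed for what follows: if $V$ is not rational, $\pi(\mathbb{Z}^d)$ is not discrete and there is no base manifold in which to make a local modification. An automorphism of a lattice of rank one is $\pm1$, which is not hyperbolic. Hence $\dim W\ge2$, and for the same reason $\dim V\ge2$. Hypothesis (1) thus forces $d\ge4$ and $\dim E^c_A\ge2$.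

\begin{example}\label{ex:T4}
For $A=A_0\oplus A_0^2$ as in \eqref{eq:T4} we have $A_1=A_0$, $\Gamma=\mathbb{Z}^2$, $F'=0$ and $\Lambda=\lambda_0^2$. As $A_0$ is symmetric, the standard inner product will do, with $\lambda_0<\sigma_+<\lambda_0^2$. If $s=1$, the contracting eigenline of $A_0^2$ is $E^{ss}_A$, $E^2=0$, and \eqref{eq:adapted} holds for $\lambda_0^{-2}<\sigma_-<\lambda_0^{-1}$. If $s=0$, that line is $E^2$, and \eqref{eq:adapted} holds for $0<\sigma_-<\lambda_0^{-2}$. In the construction below $N=1$, $x_0=0$, $P=A_0$ and $O=I$: the base map becomes the identity near the fixed point $0$ of $\mathbb{T}^2$ before the radial map is inserted.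
\end{example}

\subsection{A periodic orbit of the right parity}

In the model the U-turn opens downward and $F_0$ preserves the orientation of the $t$-axis. If $\lambda<0$, then $A$ reverses $e$, and a turn that opens toward $-e$ is mapped to one that opens toward $+e$. We then use several copies of the model, along an orbit of even period, opening alternately down and up.

If $\lambda>0$, let $N=1$ and $x_0=0\in W/\Gamma$. If $\lambda<0$, let $x_0\in W/\Gamma$ be a point of even minimal period $N$ under $A_1$. Such a point exists. The map $A_1^q$ has $|\det(A_1^q-I)|$ fixed points on $W/\Gamma$, and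
\[
|\det(A_1^{2q}-I)|=|\det(A_1^q-I)|\cdot|\det(A_1^q+I)| .
\]
The last factor is the product of $|\beta^q+1|$ over the eigenvalues $\beta$ of $A_1$. These numbers tend to $1$ if $|\beta|<1$ and to $\infty$ if $|\beta|>1$, and the second case occurs because $A_1$ is hyperbolic with determinant $\pm1$. So for large $j$ some point is fixed by $A_1^{2^j}$ and not by $A_1^{2^{j-1}}$, and its minimal period is $2^j$. In both cases put
\[
x_i=A_1^ix_0,\qquad e_i=(\operatorname{sgn}\lambda)^ie\qquad(i\in\mathbb{Z}/N).
\]
The vectors $e_i$ are well defined, $e_0=e$, and $Ae_i=\Lambda e_{i+1}$.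

\subsection{Making the base map an isometry near the orbit}

The deformation must keep all singular values in $(\sigma_-,\sigma_+)$, so that the base stays in the center. A cutoff function that is linear in $\log|x|$ does this.

\begin{lemma}\label{lem:base}
There are $R_1>0$, an orthogonal map $O$ of $W$ and a smooth diffeomorphism $\varphi_0$ of $W/\Gamma$, isotopic to $A_1$ through maps that equal $A_1$ outside disjoint embedded balls around the points $x_i$, such that the singular values of $D\varphi_0$ lie in $(\sigma_-,\sigma_+)$ everywhere and $\varphi_0(x_i+x)=x_{i+1}+Ox$ for $|x|\le R_1$.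
\end{lemma}

\begin{proof}
Let $A_1=PO$ be the polar decomposition, with $P$ symmetric positive definite and $O$ orthogonal. For $c\in[0,1]$ the singular values of $P^cO$ are the eigenvalues of $P^c$, which lie between $1$ and the eigenvalues of $P$; so they lie in a compact subset of $(\sigma_-,\sigma_+)$ that does not depend on $c$. Let $\varepsilon,R_2>0$ and $R_1=R_2e^{-2/\varepsilon}$. The interval $[\log R_1,\log R_2]$ has length $2/\varepsilon$, so there is a smooth $\chi\colon[0,\infty)\to[0,1]$ with $\chi=0$ on $[0,R_1]$, $\chi=1$ on $[R_2,\infty)$ and $|r\chi'(r)|\le\varepsilon$. For $\tau\in[0,1]$ and $x\in W$ let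
\[
\Phi_\tau(x)=P^{\,c(\tau,x)}Ox,\qquad c(\tau,x)=1-\tau+\tau\chi(|x|)\in[0,1].
\]
Then $D\Phi_\tau(x)w=P^cOw+\tau\chi'(|x|)\langle x/|x|,w\rangle P^c(\log P)Ox$, and the second term has norm at most $\varepsilon|w|\sup_{c\in[0,1]}\|P^c\log P\|$. Fix $\varepsilon$ so small that the singular values of $D\Phi_\tau(x)$ lie in $(\sigma_-,\sigma_+)$; the choice does not depend on $R_2$. The map $\Phi_\tau$ is a local diffeomorphism, and it is proper because $|\Phi_\tau(x)|\ge\sigma_-|x|$. So it is a covering of the simply connected space $W$, hence a diffeomorphism. It equals $A_1$ outside $B(0,R_2)$, so $\Phi_\tau(B(0,R_2))=A_1B(0,R_2)$. Take $R_2$ so small that the closed balls of radius $R_2$ around the $x_i$ are embedded and disjoint in $W/\Gamma$, and replace $A_1$ on $B(x_i,R_2)$ by $x_i+x\mapsto x_{i+1}+\Phi_\tau(x)$. Each ball keeps its image, so we obtain diffeomorphisms of $W/\Gamma$. For $\tau=0$ this is $A_1$; for $\tau=1$ it is $\varphi_0$, and $\Phi_1(x)=Ox$ for $|x|\le R_1$.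
\end{proof}

\subsection{Inserting the model}

Take $a=R_1/4$, fix $\mu>\Lambda$ and $\delta$ with $\mu\delta<a/2$, and let $p,b,v_0,K_\xi,\ell_\xi,M_\xi$ be as in Section~\ref{sec:model}. In $B(x_i,R_1)$ write
\[
x=x_i+r\theta,\qquad|\theta|=1,\qquad\xi=r-2a,\qquad q(r)=2a+p(r-2a).
\]
Let $G_i=\{|\xi|<a\}=\{a<r<3a\}$ be the shell around $x_i$, let $G=\bigcup_iG_i$, and let $G^c$ be the complement of $G$ in $W/\Gamma$. Define $\psi(x_i+r\theta)=x_i+q(r)\theta$ on $G_i$ and $\psi=\mathrm{id}$ on $G^c$. By \eqref{eq:p} this is a smooth diffeomorphism with $D\psi=I$ at all points of $G^c$, and the flow of $X\partial_\xi$ gives an isotopy from the identity to $\psi$. Put $\varphi=\varphi_0\circ\psi$. Then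
\[
\varphi(x_i+r\theta)=x_{i+1}+q(r)\,O\theta\qquad\text{on }B(x_i,R_1),
\]
so $\varphi(G_i)=G_{i+1}$ and $\varphi(G^c)=G^c$, and on $G^c$ the singular values of $D\varphi=D\varphi_0$ lie in $(\sigma_-,\sigma_+)$. Let $v=(\operatorname{sgn}\lambda)^{i+1}v_0(\xi)$ on $G_i$ and $v=0$ on $G^c$. This is a smooth function on $W/\Gamma$ that vanishes on a neighborhood of $G^c$, and $v(x)e=v_0(\xi)e_{i+1}$ on $G_i$.

Let $\tilde\varphi\colon W\to W$ be the lift of $\varphi$ that equals $A_1$ outside the lifted balls; it satisfies $\tilde\varphi(x+\gamma')=\tilde\varphi(x)+A_1\gamma'$ for $\gamma'\in\Gamma$. In coordinates $z=(x,y)\in W\oplus V$ define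
\begin{equation}\label{eq:f}
\tilde f(x,y)=\bigl(\tilde\varphi(x),\ Ay+v(x)e\bigr).
\end{equation}
This is a diffeomorphism of $\mathbb{R}^d$. If $\gamma\in\mathbb{Z}^d$ has components $(\pi\gamma,\gamma_V)$, then, as $v$ is $\Gamma$-periodic, $\tilde f(z+\gamma)=\tilde f(z)+(A_1\pi\gamma,A\gamma_V)=\tilde f(z)+A\gamma$. So $\tilde f$ induces a smooth diffeomorphism $f$ of $\mathbb{T}^d$. Deforming first $A_1$ to $\varphi$ with $v=0$, and then $0$ to $v$ through $\tau v$, we obtain an isotopy from $A$ to $f$ through maps of the form \eqref{eq:f}. In Example~\ref{ex:T4}, for each unit vector $\theta$ the strip $\{((2a+\xi)\theta,te):|\xi|\le a,\ t\in\mathbb{R}\}$ is invariant under $\tilde f$, which acts on it as $F_0$.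

\subsection{Partial hyperbolicity}

\begin{proposition}\label{prop:PH}
The map $f$ belongs to $\mathsf{PH}_A(\mathbb{T}^d)$, with
\[
E^{ss}_f=E^{ss}_A,\qquad E^c_f=K\oplus E^2,\qquad E^{uu}_f=\ell\oplus F',
\]
where $K$ and $\ell$ depend only on $x=\pi(z)\in W/\Gamma$ and are given by $K=W$, $\ell=\mathbb{R}e$ on $G^c$ and by $K=\theta^\perp\oplus K_\xi$, $\ell=\ell_\xi$ at $x=x_i+r\theta\in\overline{G_i}$. Here $\theta^\perp$ is the orthogonal complement of $\theta$ in $W$, and $K_\xi,\ell_\xi$ are placed in the plane spanned by the orthonormal frame $(\theta,e_i)$.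
\end{proposition}

\begin{proof}
The derivative $Df(w,y')=(D\varphi_xw,\ Ay'+dv_x(w)e)$ depends only on $x$. It preserves $E^{ss}_A$, $E^2$ and $F'$, acting on them as $A$, and it preserves $W\oplus\mathbb{R}e$.

\emph{Invariance and continuity of $W\oplus\mathbb{R}e=K\oplus\ell$.} On $G^c$ we have $dv=0$, so $W$ and $\mathbb{R}e$ are invariant. At $x=x_i+r\theta\in\overline{G_i}$ the function $v$ is radial, so $Df$ maps $\theta^\perp$ to $(O\theta)^\perp$ by $\frac{q(r)}{r}O$. It maps $\theta$ to $p'(\xi)O\theta+v_0'(\xi)e_{i+1}$ and $e_i$ to $\Lambda e_{i+1}$; in the frames $(\theta,e_i)$ and $(O\theta,e_{i+1})$ this is the matrix $M_\xi$ of \eqref{eq:model}. By Lemma~\ref{lem:model}, $K\oplus\ell$ is a continuous invariant splitting over $\overline G$. On the spheres $|\xi|=a$ it is $K=\theta^\perp\oplus\mathbb{R}\theta=W$, $\ell=\mathbb{R}e$, which agrees with the definition on the closed set $G^c$. So the three bundles are continuous and invariant, of dimensions $s$, $d-s-u$ and $u$.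

\emph{Rates.} Both $G^c$ and $\overline G$ are invariant. The sums $\theta^\perp\oplus K_\xi\oplus E^2$, $W\oplus E^2$ and $\ell\oplus F'$ are orthogonal at every point and their summands are invariant, so the norm and the conorm of $Df^n$ on $E^c_f$ and on $E^{uu}_f$ are the maximum and the minimum over the summands. Fix $\epsilon>0$ with
\[
e^{-\epsilon}>\sigma_-,\qquad e^\epsilon\sigma_+<\Lambda,\qquad e^\epsilon\Lambda<\lambda',\qquad e^\epsilon\nu_0<1,
\]
and let $C\ge3$ be a constant as in \eqref{eq:rates}. The singular values of $Df^n$ lie in $[\sigma_-^n,\sigma_+^n]$ on $E^2$, and on $W$ over $G^c$. On $\theta^\perp$ the map $Df^n$ is an isometry times $q^n(r)/r\in[\frac13,3]$, since $r$ and $q^n(r)$ lie in $[a,3a]$. On $K_\xi$ and $\ell_\xi$ we have \eqref{eq:rates}. Over $G^c$ the norm on $\ell$ is $\Lambda^n$, and on $F'$ the conorm is at least $(\lambda')^n$. This gives the following.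
\begin{itemize}
\item $E^{ss}_f$ is uniformly contracted, by \eqref{eq:adapted}. Also $m(Df^n|_{E^{uu}_f})\ge C^{-1}(e^{-\epsilon}\Lambda)^n$, and $e^{-\epsilon}\Lambda>1$ because $e^\epsilon/\Lambda\le e^\epsilon\nu_0<1$.
\item $E^{ss}_f\prec E^c_f$: on every summand of $E^c_f$ the conorm of $Df^n$ is at least $C^{-1}\sigma_-^n$, and $\|A|_{E^{ss}_A}\|<\sigma_-$.
\item $E^c_f\prec F'$: on every summand of $E^c_f$ the norm is at most $C(e^\epsilon\Lambda)^n$, so the ratio is at most $C(e^\epsilon\Lambda/\lambda')^n$.
\item $E^c_f\prec\ell$: on the summands other than $K_\xi$ the norm is at most $3\sigma_+^n$, so the ratio is at most $3C(e^\epsilon\sigma_+/\Lambda)^n$; for $K_\xi$ it is at most $C(e^\epsilon\nu_0)^n$.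
\end{itemize}
The last two items give $E^c_f\prec E^{uu}_f$.
\end{proof}

The third item is where hypothesis (2) enters. Over the spheres $\xi=0$ the vector $e$ belongs to $E^c_f$ and is expanded by exactly $\Lambda$ at each step, so the rest $F'$ of $E^{uu}_A$ dominates the center only if its eigenvalues have modulus greater than $\Lambda$.

\section{Trapped leaves and the proof of Theorem~\ref{thm:A}}\label{sec:trap}

A leaf of a foliation transverse to $E^{uu}_f$ has dimension $d-u$, while the model is about curves. We cut the leaves with a slice of dimension $u+1$ that contains the directions of $E^{uu}_f$ and one more direction, and we recover the picture of Section~\ref{sec:model} up to a small error. The slice does not have to be invariant.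

Let $\tilde x_0\in W$ be a lift of $x_0$ and let $\theta_0\in W$ be a unit vector. Put
\[
\Sigma=\{\tilde x_0+(2a+\xi)\theta_0+te+c:\ |\xi|<\delta,\ t\in\mathbb{R},\ c\in F'\},
\]
with coordinates $(\xi,t,c)$. It is an open subset of an affine subspace with direction $T\Sigma=\mathbb{R}\theta_0\oplus\mathbb{R}e\oplus F'$, and it projects into the shell $G_0$, where the frame is $(\theta_0,e_0)=(\theta_0,e)$. By Proposition~\ref{prop:PH}, Lemma~\ref{lem:model} and \eqref{eq:omega}, at points of $\Sigma$
\begin{equation}\label{eq:slice}
E^{uu}_f=\mathbb{R}\theta_0\oplus F'\subset T\Sigma,\qquad E^{cs}_f\cap T\Sigma=\mathbb{R}\zeta_\xi,\qquad\zeta_\xi=(\omega(\xi),1,0).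
\end{equation}
The second equality holds because $E^{cs}_f=(E^{ss}_A\oplus E^2\oplus\theta_0^\perp)\oplus K_\xi$, the first three summands are orthogonal to $T\Sigma$, and $K_\xi\subset T\Sigma$. Let $C_2=\sup_{|\xi|<\delta}|\zeta_\xi|$ and fix $\eta>0$ with $\eta C_2<\omega(\delta/2)$.

\begin{lemma}[Trapping]\label{lem:trap}
Let $\mathcal{F}$ be a foliation of $\mathbb{T}^d$ such that $T\mathcal{F}$ is the graph of a continuous family of linear maps $\nu\colon E^{cs}_f\to E^{uu}_f$ with $\|\nu\|\le\eta$. Write $\zeta_\xi+\nu\zeta_\xi=(\omega_1,1,\omega_2)$, where $\omega_1,\omega_2$ are continuous functions on $\Sigma$. Let $L$ be a leaf of $\widetilde{\mathcal{F}}$.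
\begin{enumerate}
\item[(a)] Each component of $L\cap\Sigma$, in the topology of $L$, is a $C^1$ curve $t\mapsto(\xi(t),t,c(t))$ over an open interval, with $\xi'=\omega_1$ and $c'=\omega_2$.
\item[(b)] If the component contains a point with $t=t_0$ and $|\xi|\le\delta/2$, then it is defined, with $|\xi(t)|\le\delta/2$, for all $t\in(-\infty,t_0]$.
\end{enumerate}
\end{lemma}

\begin{proof}
The vector $\nu\zeta_\xi$ lies in $\mathbb{R}\theta_0\oplus F'$, so it does not change the $t$-component of $\zeta_\xi$, and $|\omega_1-\omega(\xi)|\le\eta C_2$, $|\omega_2|\le\eta C_2$. In particular $\omega_1,\omega_2$ are bounded, $\omega_1>0$ where $\xi=\delta/2$, and $\omega_1<0$ where $\xi=-\delta/2$.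

(a) Since $TL+T\Sigma\supset TL\oplus E^{uu}_f=\mathbb{R}^d$, the leaf $L$ is transverse to $\Sigma$, and $L\cap\Sigma$ is a $C^1$ submanifold of $L$ of dimension $(d-u)+(u+1)-d=1$, tangent to $TL\cap T\Sigma$. If $w\in E^{cs}_f$ and $w+\nu w\in T\Sigma$, then $w\in T\Sigma$ because $\nu w\in E^{uu}_f\subset T\Sigma$, and so $w\in\mathbb{R}\zeta_\xi$ by \eqref{eq:slice}. Thus $TL\cap T\Sigma$ is spanned by $(\omega_1,1,\omega_2)$. The derivative of $t$ does not vanish along a component, so $t$ is strictly monotone on it and serves as a parameter.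

(b) First, if the curve is defined at $t_1$ and $|\xi(t_1)|\le\delta/2$, then $|\xi(t)|\le\delta/2$ for $t$ slightly less than $t_1$. This is continuity if $|\xi(t_1)|<\delta/2$. If $\xi(t_1)=\delta/2$ it holds because $\xi'(t_1)>0$, and if $\xi(t_1)=-\delta/2$ because $\xi'(t_1)<0$. Let $(T,t_0]$ be the maximal interval of this form on which the curve is defined with $|\xi|\le\delta/2$, and suppose $T>-\infty$. The velocity $(\omega_1,1,\omega_2)$ is bounded, so the curve over $(T,t_0]$ has finite length in $L$. By completeness it converges in $L$, as $t\downarrow T$, to a point $z_1\in L$. This point has $|\xi|\le\delta/2$ and $t=T$, so $z_1\in L\cap\Sigma$. In a neighborhood of $z_1$ in $L$ the set $L\cap\Sigma$ is a single arc parametrized by $t$, and the end of our curve lies on it. So the curve is defined at $T$, and by the first observation it continues to some $t<T$ with $|\xi|\le\delta/2$. This contradicts maximality.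
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $f\in\mathsf{PH}_A(\mathbb{T}^d)$ be the map of Proposition~\ref{prop:PH}. Suppose that $f$ has a horizontal foliation. By Lemma~\ref{lem:pullback} it has one, $\mathcal{F}$, that satisfies the hypothesis of Lemma~\ref{lem:trap}. Let $L$ be the leaf of $\widetilde{\mathcal{F}}$ through the point $(0,0,0)$ of $\Sigma$. By Lemma~\ref{lem:trap}(b), $L$ contains points of $\Sigma$ with $t\to-\infty$. Since $E^{cs}_A=W\oplus E^{ss}_A\oplus E^2$, we have $\Pi^{uu}(\xi,t,c)=te+c$, so $\Pi^{uu}(L)$ is unbounded, a contradiction. Thus $f$ has no horizontal foliation, and $f\notin\mathsf{PH}^0_A(\mathbb{T}^d)$ by Proposition~\ref{prop:fibered}. By the definition of $\mathsf{PH}^0_A(\mathbb{T}^d)$, no element of the component of $f$ is dynamically coherent and center-fibered.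

Now suppose that a foliation $\mathcal{F}$ is tangent to $E^{cs}_f$; no invariance or boundedness is assumed. Lemma~\ref{lem:trap} applies with $\nu=0$, $\omega_1=\omega(\xi)$ and $\omega_2=0$. Consider the curves of the lemma through the points $(\delta/4,0,0)$ and $(\delta/4,1,0)$ of $\Sigma$. They are defined on $(-\infty,0]$ and $(-\infty,1]$, they have $c=0$, and by Lemma~\ref{lem:ode} their $\xi$-coordinates are
\[
\max\bigl((\delta/4)^\kappa+t,\,0\bigr)^{1/\kappa}\qquad\text{and}\qquad\max\bigl((\delta/4)^\kappa+t-1,\,0\bigr)^{1/\kappa}.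
\]
Both contain the points $(0,t,0)$ with $t\le-(\delta/4)^\kappa$. So they lie in one leaf $L$ and in one component of $L\cap\Sigma$, which is a graph over the $t$-axis by Lemma~\ref{lem:trap}(a). But at $t=0$ the first has $\xi=\delta/4$ and the second has $\xi<\delta/4$. This contradiction completes the proof.
\end{proof}

\section{Examples in every dimension $d\ge4$}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:B}]
By Lemma~\ref{lem:inversion} we may assume $u\ge1$. We keep $A_0$ as the base map and look for a fiber map of size $m=d-2$ with real simple eigenvalues, at least $s$ of them contracting and at least $u$ expanding. A matrix of determinant $\pm1$ with an expanding eigenvalue has a contracting one, and this is why the case $s=0$ needs one more dimension. In both cases the hypotheses give $\max(s,1)+u\le m$, so $m\ge2$. Choose an integer $m_0$ with $\max(s,1)\le m_0\le m-u$.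

Let $\mathbb{K}$ be a number field of degree $m$ all of whose embeddings $\iota_1,\dots,\iota_m$ into $\mathbb{C}$ are real. One is generated by a root of $\prod_{i=1}^m(x-4i)+2$: this polynomial is irreducible by Eisenstein's criterion at $2$, and its signs at $x=2,6,\dots,4m+2$ alternate, because the product alternates there and has absolute value at least $2^m>2$. By Dirichlet's unit theorem the vectors $(\log|\iota_1\varepsilon|,\dots,\log|\iota_m\varepsilon|)$, for $\varepsilon$ a unit of the ring of integers of $\mathbb{K}$, form a lattice of full rank in the hyperplane $\{\sum_ix_i=0\}$. The vectors of this hyperplane with distinct coordinates, $m_0$ of them negative and $m-m_0$ positive, form an open set that is nonempty, since $1\le m_0\le m-1$, and invariant under positive scalings. It contains balls of arbitrarily large radius, hence a lattice point, which comes from a unit $\varepsilon$. The conjugates of $\varepsilon^2$ are positive and distinct: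
\[
0<\mu_1<\dots<\mu_{m_0}<1<\mu_{m_0+1}<\dots<\mu_m .
\]
Multiplication by $\varepsilon^2$ on the ring of integers, a free abelian group of rank $m$, is given by a matrix $A_2\in GL(m,\mathbb{Z})$ with eigenvalues $\mu_1,\dots,\mu_m$.

Let $A=A_0\oplus A_2^j$, with $j$ so large that $\mu_{m-u+1}^j>\lambda_0$ (possible as $m-u+1>m_0$) and, if $s\ge1$, $\mu_s^j<\lambda_0^{-1}$ (possible as $s\le m_0$). Let $E^{ss}_A$ and $E^{uu}_A$ be spanned by the eigenvectors of $A_2^j$ for its $s$ smallest and its $u$ largest eigenvalues, and let $E^c_A$ be spanned by the other eigenvectors of $A$. The eigenvalues on $E^c_A$ are $\lambda_0^{\pm1}$ and $\mu_i^j$ with $s<i\le m-u$; they are less than $\mu_{m-u+1}^j$ and, if $s\ge1$, greater than $\mu_s^j$. So $(s,u)$ is admissible, and the hypotheses of Theorem~\ref{thm:A} hold with $V=0\times\mathbb{R}^m$, $W=\mathbb{R}^2\times0$ and $\lambda=\mu_{m-u+1}^j$. For the last assertion take $(s,u)=(0,1)$, which is allowed when $d\ge4$.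
\end{proof}

\section{The two-dimensional torus}\label{sec:dim2}

Let $d=2$. The admissible pairs are $(0,1)$ and $(1,0)$, and by Lemma~\ref{lem:inversion} we may take $(s,u)=(0,1)$. Then $E^c_A=E^s_A$ and $E^{uu}_A=E^u_A$. Let $f\in\mathsf{PH}_A(\mathbb{T}^2)$; we drop the subscript $f$ from its bundles and foliations. We prove that $f$ itself is dynamically coherent and center-fibered.

There is only one candidate for the center foliation. Identify $E^u_A$ with $\mathbb{R}$, let $\lambda$ be the eigenvalue of $A$ on it, and put $h=\Pi^{uu}\circ H_f\colon\mathbb{R}^2\to\mathbb{R}$ and $Z_c=h^{-1}(c)$. By \eqref{eq:franks},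
\begin{equation}\label{eq:h}
h\circ\tilde f=\lambda h,\qquad h(x+\gamma)=h(x)+\Pi^{uu}\gamma\ \ (\gamma\in\mathbb{Z}^2),\qquad Z_{h(x)}=H_f^{-1}\bigl(E^c_A+H_f(x)\bigr).
\end{equation}
We must show that the level sets of the merely continuous function $h$ are connected $C^1$ curves tangent to $E^c$. The global input is that strong unstable leaves make no U-turn (Proposition~\ref{prop:qi}); it implies that $h$ is injective on each of them. A local argument with cones then gives the tangency.

\subsection{Unstable leaves are quasi-isometric}

The foliation $\mathcal{W}^{uu}$ has no closed leaf. Otherwise the images of such a leaf under $f^{-n}$ would be closed leaves of length tending to $0$; a short one lies in a foliation chart, where it would be a single plaque, and plaques are not compact. Orient the line field $E^{uu}$ on $\mathbb{R}^2$, let $\Gamma'\subset\mathbb{Z}^2$ be the subgroup (of index at most $2$) of translations that preserve the orientation, and let $T'=\mathbb{R}^2/\Gamma'$. Let $X_t$ be the flow on $T'$, and on its covers, that moves points along the leaves at unit speed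 in the positive direction. It is a continuous flow without periodic points. A point $z$ is \emph{recurrent} if $X_{t_n}z\to z$ for some $t_n\to\infty$. Every nonempty compact invariant set contains a minimal one, and all points of a minimal set are recurrent.

A \emph{closed transversal} is a simple closed curve $C$ each point of which has a neighborhood homeomorphic to an open square, in such a way that orbits are vertical segments run upward and $C$ is the middle horizontal segment. An orbit that passes close to a point of $C$ meets $C$ at a nearby time. We use three times the following observation.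

\begin{lemma}[One-way crossing]\label{lem:oneway}
Let $C$ be a closed transversal in an open subset $U$ of $T'$ or of a cover of $T'$. Suppose $U\setminus C$ has two components, each with $C$ in its closure. Then they can be named $U_-,U_+$ so that an orbit segment contained in $U$ that is in $C\cup U_+$ at time $t_0$ is in $U_+$ at all later times, and one that is in $C\cup U_-$ at time $t_0$ is in $U_-$ at all earlier times.
\end{lemma}

\begin{proof}
In a square around a point of $C$, the lower half and the upper half are connected, and both components come close to the point, so the halves lie in different components. Which component contains the upper half is locally constant along $C$, hence constant; call it $U_+$. An orbit that is in $C\cup U_+$ at time $t_0$ is in $U_+$ just after $t_0$. If there were a first time $t_1>t_0$ at which it is not in $U_+$, it would be on $C$ at time $t_1$, and so in $U_-$ just before $t_1$, which is false. The second statement follows by reversing time.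
\end{proof}

A closed transversal $C\subset T'$ does not bound a disc $D$: by Lemma~\ref{lem:oneway} with $U=T'$, one of $X_1,X_{-1}$ would map $D$ into itself, and Brouwer's theorem would give a periodic point. A simple closed curve in a torus that bounds no disc has an open annulus as complement, and its homotopy class is a primitive element of the fundamental group.

\begin{lemma}\label{lem:transversal}
Let $z\in T'$ be recurrent and let $U$ be an open set that contains the forward orbit of $z$. Then there are a closed transversal $C\subset U$ and $T>0$ with $X_Tz\in C$.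
\end{lemma}

\begin{proof}
Let $\beta\colon(-\sigma_0,\sigma_0)\to U$ be a straight segment with $\beta(0)=z$, transverse to $E^{uu}(z)$, and let $\Psi(t,\sigma)=X_t\beta(\sigma)$. If $\sigma_0$ is small, each plaque of a foliation chart at $z$ meets $\beta$ at most once, so $\Psi$ is injective on $(-\tau,\tau)\times(-\sigma_0,\sigma_0)$ for some $\tau>0$, and it is a homeomorphism from this box onto an open set by invariance of domain. Composing with the maps $X_t$, we see that $\Psi$ is a local homeomorphism on $\mathbb{R}\times(-\sigma_0,\sigma_0)$. Two visits of an orbit to $\beta$ are at least $\tau$ apart in time. As $z$ is recurrent, there is a first $T>0$ with $X_Tz=\beta(\sigma_1)$ for some $\sigma_1$. Then $\sigma_1\ne0$, and we may assume $\sigma_1>0$ by reversing $\beta$.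

Reading $X_T\beta(\sigma)$ in the box gives continuous functions $T(\sigma),R(\sigma)$ for $\sigma$ near $0$, with $T(0)=T$, $R(0)=\sigma_1$ and $\Psi(t,\sigma)=\Psi(t-T(\sigma),R(\sigma))$. The local homeomorphism $\Psi$, from a connected domain to the orientable surface $T'$, has the same orientation character at $(T,0)$ and at $(0,\sigma_1)$. So the change of charts $(t,\sigma)\mapsto(t-T(\sigma),R(\sigma))$ is an orientation preserving homeomorphism near $(T,0)$, which means that $R$ is strictly increasing. For small $\epsilon\in(0,\sigma_1)$ we claim that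
\begin{equation}\label{eq:noreturn}
\Psi(t,\sigma)\notin\beta[0,\sigma_1]\qquad\text{for }0\le\sigma\le\epsilon,\quad0<t<T(\sigma).
\end{equation}
For $t<\tau$ and for $t>T(\sigma)-\tau$ this is the separation of visits. The compact sets $X_{[\tau/2,\,T-\tau/2]}z$ and $\beta[0,\sigma_1]$ are disjoint, which covers the other $t$ when $\epsilon$ is small. We also take $\epsilon$ so small that $\Psi(t,\sigma)\in U$ for $0\le\sigma\le\epsilon$, $0\le t\le T(\sigma)$.

Let $\vartheta(\sigma)=(1-\sigma/\epsilon)T(\sigma)$ and
\[
C=\{\Psi(\vartheta(\sigma),\sigma):0\le\sigma\le\epsilon\}\cup\beta[\epsilon,\sigma_1]\subset U .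
\]
The first arc goes from $X_Tz=\beta(\sigma_1)$ to $\beta(\epsilon)$, and by \eqref{eq:noreturn} its interior misses $\beta[0,\sigma_1]$. It is simple: if $\Psi(t,\sigma)=\Psi(t',\sigma')$ with $\sigma,\sigma'\in(0,\epsilon]$ and $t'\le t<T(\sigma)$, then $\Psi(t-t',\sigma)=\beta(\sigma')$, so $t=t'$ by \eqref{eq:noreturn} and $\sigma=\sigma'$. Hence $C$ is a simple closed curve. In the charts given by $\Psi$ orbits are the lines $\sigma=\mathrm{const}$, and it remains to see that $C$ is locally a graph over the $\sigma$-axis, which a shear in $t$ straightens. This is the definition of $C$ at interior points of the two arcs. Near $\beta(\epsilon)$ the curve is $t=\vartheta(\sigma)$ for $\sigma\le\epsilon$ and $t=0$ for $\sigma\ge\epsilon$. Near $\beta(\sigma_1)$ it is $t=0$ over $\sigma\le\sigma_1$, and the first arc consists of the points $\Psi(\vartheta(\sigma)-T(\sigma),R(\sigma))$, a graph over $[\sigma_1,R(\epsilon)]$ because $R$ is increasing.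
\end{proof}

Fix a closed transversal $C\subset T'$, given by Lemma~\ref{lem:transversal} with $U=T'$.

\begin{lemma}\label{lem:cross}
There is $\tau_0$ such that for every $x\in T'$ there is $t\in(0,\tau_0)$ with $X_tx\in C$.
\end{lemma}

\begin{proof}
Suppose $X_tx\notin C$ for all $t>0$. The $\omega$-limit set of $x$ is compact, invariant and nonempty. It is disjoint from $C$, since an orbit that returns close to a point of $C$ at arbitrarily large times meets $C$ at a positive time. It contains a recurrent point $z$, whose whole orbit lies in the annulus $U=T'\setminus C$. Lemma~\ref{lem:transversal} gives a closed transversal $C'\subset U$ and $T>0$ with $X_Tz\in C'$. The annulus is homeomorphic to a punctured plane, so by the Jordan curve theorem Lemma~\ref{lem:oneway} applies to $C'\subset U$. Then $X_{T-1}z$ lies in the open set $U_-$, and $X_tz\in U_+$ for $t>T$. But $X_{t_n}z\to z$ implies $X_{t_n+T-1}z\to X_{T-1}z$, a contradiction. So each $x$ meets $C$ at some time $t(x)>0$, the points near $x$ meet $C$ at a time in $(0,t(x)+1)$, and compactness of $T'$ gives $\tau_0$.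
\end{proof}

\begin{proposition}\label{prop:qi}
There are $a_1,a_2>0$ such that the leaf length between two points $x,y$ of a leaf of $\widetilde{\mathcal{W}}^{uu}$ is at most $a_1|x-y|+a_2$.
\end{proposition}

\begin{proof}
Let $\gamma_1\in\Gamma'$ be the primitive class of $C$, write $\Gamma'=\mathbb{Z}\gamma_1\oplus\mathbb{Z}\gamma_2$, and let $\phi$ be the linear functional with $\phi(\gamma_1)=0$, $\phi(\gamma_2)=1$. It descends to the cylinder $U=\mathbb{R}^2/\mathbb{Z}\gamma_1$. The preimage of $C$ in $U$ is a disjoint union of closed transversals $C_k=C_0+k\gamma_2$, $k\in\mathbb{Z}$, and $|\phi|\le c_0$ on the compact set $C_0$. View $U$ as a punctured plane. The curve $C_0$ generates the fundamental group, so it winds around the puncture, and the connected sets $\{\phi>c_0\}$ and $\{\phi<-c_0\}$ lie in different components of $U\setminus C_0$. Let $U^0_\pm$ be these components, named as in Lemma~\ref{lem:oneway}. Replacing $\gamma_2$ by $-\gamma_2$ if necessary, we have $\{\phi>c_0\}\subset U^0_+$. Translation by $k\gamma_2$ commutes with the flow, so the components for $C_k$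 are $U^k_\pm=U^0_\pm+k\gamma_2$, and $\phi\ge k-c_0$ on $U^k_+$, $\phi\le k+c_0$ on $U^k_-$.

Let $y=X_lx$ with $l>0$. By Lemma~\ref{lem:cross} the orbit segment meets $\bigcup_kC_k$ at $n\ge l/\tau_0-1$ different times in $(0,l)$. By Lemma~\ref{lem:oneway} it meets each $C_k$ at most once, and if it meets $C_k$ then $x\in U^k_-$ and $y\in U^k_+$. If $n\ge1$ and $k_{\min},k_{\max}$ are the extreme indices met, then
\[
\phi(y)-\phi(x)\ge(k_{\max}-c_0)-(k_{\min}+c_0)\ge n-1-2c_0 .
\]
In all cases $l\le\tau_0\bigl(\|\phi\|\,|x-y|+2+2c_0\bigr)$.
\end{proof}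

\subsection{The height function on unstable leaves}

\begin{lemma}\label{lem:h}
The function $h$ maps each leaf of $\widetilde{\mathcal{W}}^{uu}$ homeomorphically onto $\mathbb{R}$, and each level set $Z_c$ is connected.
\end{lemma}

\begin{proof}
Let $x\ne y$ lie on one leaf. The length of the leaf segment from $\tilde f^{\,n}x$ to $\tilde f^{\,n}y$ tends to infinity, so $|\tilde f^{\,n}x-\tilde f^{\,n}y|\to\infty$ by Proposition~\ref{prop:qi}. By \eqref{eq:shadow}, $H_f(x)-H_f(y)\notin E^s_A=\ker\Pi^{uu}$, that is, $h(x)\ne h(y)$. So $t\mapsto h(X_tx)$ is strictly monotone. The function $x\mapsto h(X_1x)-h(x)$ is continuous, nowhere zero and $\Gamma'$-periodic by \eqref{eq:h}. It has a constant sign, which we take positive by orienting $E^u_A$, and a lower bound $c_1>0$. Hence $h(X_nx)-h(x)\ge nc_1$ and $h(X_{-n}x)-h(x)\le-nc_1$, and $h$ maps the leaf onto $\mathbb{R}$.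

Fix $c$ and let $t(x)$ be the unique time with $h(X_{t(x)}x)=c$. It is continuous: for $\eta>0$ the inequalities $h(X_{t(x)-\eta}x')<c<h(X_{t(x)+\eta}x')$ hold at $x'=x$, hence for $x'$ near $x$, and give $|t(x')-t(x)|<\eta$. The set $Z_c$ is the image of $\mathbb{R}^2$ under $x\mapsto X_{t(x)}x$.
\end{proof}

\subsection{Short chords of level sets}

For a vector $w$ and a base point $x$ write $w=w^c+w^u\in E^c(x)\oplus E^{uu}(x)$, and fix $C_0\ge1$ with $|w^c|+|w^u|\le C_0|w|$ at all points.

\begin{lemma}\label{lem:chord}
For every $\Theta\ge1$ there is $\rho_0>0$ such that, if $h(y)=h(z)$ and $0<|y-z|<\rho_0$, then $w=y-z$, decomposed at $z$, satisfies $|w^c|>\Theta|w^u|$.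
\end{lemma}

The idea is as follows. A short chord that is not close to $E^c$ grows under iteration until it has a definite size. A limit of such chords is a pair of points on one level set whose backward orbits approach each other at the strong unstable rate. Only points on the same strong unstable leaf can do that, and Lemma~\ref{lem:h} excludes them.

\begin{proof}
\emph{Two one-step estimates.} Let $F=\tilde f^{\,j}$, $m_x=\|DF|_{E^{uu}(x)}\|$ and $k_x=\|DF|_{E^c(x)}\|$, with $j$ so large that $m_x\ge2$ and $k_x\le m_x/8$ for all $x$. By \eqref{eq:h}, $h(y)=h(z)$ if and only if $h(F^ny)=h(F^nz)$. Since $DF$ is periodic and continuous, there is $\rho_1>0$ such that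
\[
|F(x+w)-F(x)-DF_xw|\le\frac{|w|}{4C_0(1+\Theta)}\qquad\text{for all }x\text{ and }|w|\le\rho_1 .
\]
Each component of this error, decomposed at $F(x)$, has norm at most $|w|/(4(1+\Theta))$. Let $0<|w|\le\rho_1$ be decomposed at $x$, and $w'=F(x+w)-F(x)$ at $F(x)$. Note that $\frac14\le\frac18m_x$.
\begin{itemize}
\item[($\alpha$)] \emph{If $1\le\theta\le\Theta$ and $|w^c|\le\theta|w^u|$, then $|w'^u|\ge\frac34m_x|w^u|>0$ and $|w'^c|\le\frac13\theta|w'^u|$.} Indeed $|w|\le(1+\Theta)|w^u|$, so the components of the error are at most $\frac14|w^u|$. Hence $|w'^u|\ge(m_x-\frac14)|w^u|\ge\frac34m_x|w^u|$ and $|w'^c|\le(\theta k_x+\frac14)|w^u|\le\frac14\theta m_x|w^u|\le\frac13\theta|w'^u|$.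
\item[($\beta$)] \emph{If $|w'^u|\le|w'^c|$, then $|w^u|\le|w^c|$ and $|w'^c|\le\frac14m_x|w^c|$.} If $|w^u|>|w^c|$, then ($\alpha$) with $\theta=1$ gives $|w'^c|\le\frac13|w'^u|$ with $w'^u\ne0$, against the hypothesis. So $|w|\le2|w^c|\le(1+\Theta)|w^c|$ and $|w'^c|\le(k_x+\frac14)|w^c|\le\frac14m_x|w^c|$.
\end{itemize}

\emph{The scale.} Fix $\rho>0$ with $(1+4C_0)\rho\le\rho_1$, so small that the following hold.
\begin{itemize}
\item[(i)] For each $x$ and each $w^u\in E^{uu}(x)$ with $|w^u|\le C_0\rho$ there is a point of $\widetilde{\mathcal{W}}^{uu}(x)$ in $x+w^u+E^c(x)$ at leaf distance at most $4C_0\rho$ from $x$. (Near $x$ the leaf is a graph of small slope over $E^{uu}(x)$.)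
\item[(ii)] If $|x-x'|\le4C_0\rho$, then $\frac34m_x\le m_{x'}\le\frac54m_x$, and every $v\in E^c(x)$ satisfies $|v^u|\le|v^c|$ when decomposed at $x'$.
\end{itemize}

\emph{The limit pair.} Suppose the lemma fails for $\Theta$. There are $z_i\ne y_i$ with $h(z_i)=h(y_i)$, $\rho\ge|y_i-z_i|\to0$, and $y_i-z_i$ in the cone $|w^c|\le\Theta|w^u|$ at $z_i$. By ($\alpha$), as long as $|F^ny_i-F^nz_i|\le\rho$ the next chord is again in the cone and its $u$-component is larger by a factor at least $\frac32$. So there is a largest $n_i$ such that $|F^ny_i-F^nz_i|\le\rho$ for $0\le n\le n_i$. If $\Lambda_F$ is a Lipschitz constant of $F$, then $\rho<\Lambda_F^{\,n_i+1}|y_i-z_i|$, so $n_i\to\infty$, and $|F^{n_i}y_i-F^{n_i}z_i|>\rho/\Lambda_F$. Translate each pair $(F^{n_i}z_i,F^{n_i}y_i)$ by an element of $\mathbb{Z}^2$ so that its first point lies in the unit square. This preserves the equality of the values of $h$, and it translates the $n$-th backward iterates by elements of $\mathbb{Z}^2$, which changes neither the chords nor the splitting. A subsequence converges to a pair $z_0\ne y_0$ with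 $h(z_0)=h(y_0)$. With $z_n=F^{-n}z_0$, $y_n=F^{-n}y_0$ and $w_n=y_n-z_n$ decomposed at $z_n$, we have $0<|w_n|\le\rho$ and $|w_n^c|\le\Theta|w_n^u|$ for all $n\ge0$. Put $\Pi_n=\prod_{i=1}^nm_{z_i}$. Applying ($\alpha$) $n$ times, and using $|w_0^u|\le C_0\rho$, we get
\begin{equation}\label{eq:fast}
|w_n|\le(1+\Theta)|w_n^u|\le(1+\Theta)\,C_0\rho\,\bigl(\tfrac43\bigr)^n\Pi_n^{-1}.
\end{equation}

\emph{The pair lies on one leaf.} Let $\hat y_0\in\widetilde{\mathcal{W}}^{uu}(z_0)$ be the point given by (i) for $w_0^u$, let $I$ be the leaf segment from $z_0$ to $\hat y_0$, and let $\hat y_n=F^{-n}\hat y_0$ and $v_n=y_n-\hat y_n$. Then $v_0\in E^c(z_0)$. Since $m_x\ge2$, the segments $F^{-i}I$ have length at most $4C_0\rho$. By (ii), $m_x\ge\frac34m_{z_i}$ on $F^{-i}I$, so $F^{-n}I$ has length at most $4C_0\rho(\frac43)^n\Pi_n^{-1}$. From $|v_n|\le|w_n|+|z_n-\hat y_n|$ and \eqref{eq:fast} we obtain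
\[
|v_n|\le\rho_1,\qquad|v_n|\le C_3\bigl(\tfrac43\bigr)^n\Pi_n^{-1},\qquad C_3=(5+\Theta)C_0\rho .
\]
Suppose $v_0\ne0$, and decompose $v_n$ at $\hat y_n$. By (ii), $|v_0^u|\le|v_0^c|$, so $v_0^c\ne0$. As $v_{n-1}=F(\hat y_n+v_n)-F(\hat y_n)$, estimate ($\beta$) gives inductively $|v_n^u|\le|v_n^c|$ and $|v_{n-1}^c|\le\frac14m_{\hat y_n}|v_n^c|\le\frac5{16}m_{z_n}|v_n^c|$. Therefore
\[
|v_0^c|\bigl(\tfrac{16}5\bigr)^n\Pi_n^{-1}\le|v_n^c|\le C_0|v_n|\le C_0C_3\bigl(\tfrac43\bigr)^n\Pi_n^{-1}\qquad\text{for all }n,
\]
which is impossible since $\frac{16}5>\frac43$. So $y_0=\hat y_0$ lies on the leaf of $z_0$, with $y_0\ne z_0$ and $h(y_0)=h(z_0)$. This contradicts Lemma~\ref{lem:h}.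
\end{proof}

\subsection{The center foliation}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Fix $x_*\in\mathbb{R}^2$ and affine coordinates $(a_c,a_u)$ centered at $x_*$ with axes $E^c(x_*)$ and $E^{uu}(x_*)$. On a small neighborhood of $x_*$ the map $(a_c,h)$ is injective. Indeed, if $y\ne z$ have the same $a_c$, then $w=y-z\in E^{uu}(x_*)$, so $|w^c|\le|w^u|$ at the nearby point $z$, and $h(y)\ne h(z)$ by Lemma~\ref{lem:chord} with $\Theta=1$. By invariance of domain $(a_c,h)$ is a homeomorphism onto an open subset of $\mathbb{R}^2$. Restrict it to the preimage of a rectangle $I\times J$. In this chart $Z_c$ is the slice $I\times\{c\}$, so it is the graph $a_u=\beta_c(a_c)$ of a continuous function on $I$. If $z$ is a point of the graph and $y\to z$ along it, Lemma~\ref{lem:chord}, applied with larger and larger $\Theta$, shows that the direction of $y-z$ converges to $E^c(z)$. So $\beta_c$ is differentiable, and its derivative is the slope of $E^c$ at the point of the graph, which is finite near $x_*$ and continuous. Hence the graph is a $C^1$ curve tangent to $E^c$.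

These charts define a foliation of $\mathbb{R}^2$ tangent to $E^c$. Each $Z_c$ meets each chart in at most one plaque, so it is an embedded curve, and it is connected by Lemma~\ref{lem:h}; the leaves are therefore exactly the sets $Z_c$. By \eqref{eq:h}, $Z_c+\gamma=Z_{c+\Pi^{uu}\gamma}$ and $\tilde f(Z_c)=Z_{\lambda c}$. So the foliation projects to an $f$-invariant foliation $\mathcal{W}^{cs}_f$ of $\mathbb{T}^2$ tangent to $E^{cs}_f=E^c_f$. With the one-leaf foliation $\mathcal{W}^{cu}_f=\{\mathbb{T}^2\}$ this shows that $f$ is dynamically coherent, with $\mathcal{W}^c_f=\mathcal{W}^{cs}_f$. Finally $\widetilde{\mathcal{W}}^c_f(x)=Z_{h(x)}=H_f^{-1}(E^c_A+H_f(x))$ by \eqref{eq:h}, so $f$ is center-fibered and $f\in\mathsf{PH}^0_A(\mathbb{T}^2)$.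
\end{proof}

\begin{thebibliography}{9}

\bibitem{FPS}
Todd Fisher, Rafael Potrie, Mart\'in Sambarino,
\emph{Dynamical coherence of partially hyperbolic diffeomorphisms of tori isotopic to Anosov},
arXiv:1305.1915 (2013).

\end{thebibliography}
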